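\title{Boundary kernel operators of free groups acting on CAT($-1$) spaces need not be positive}

\begin{abstract}
Let $G$ be a non-elementary convex-cocompact group of isometries of a proper CAT($-1$) space $X$, with critical exponent $\delta$ and Patterson--Sullivan measure $\mu_o$. For $\frac12<s\le1$ let $\mathcal I_s$ be the operator on $L^2(\partial X,\mu_o)$ with kernel $e^{2\delta(1-s)(\xi|\eta)_o}$. It is positive when the metric of $X$ is conditionally negative, and Boucher conjectured that it is positive whenever the trivial representation of $G$ is not isolated. We show that this fails for free groups. From a finite subset $F$ of a compact CAT($-1$) space we build a family of cocompact actions of free groups for which all the operators $\mathcal I_s$ are positive if and only if the metric of $F$ is conditionally negative. For every $\sigma>\frac12$ there is an example in which positivity fails on the whole interval $[\sigma,1)$, while in each example positivity holds for $s$ close to $\frac12$.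
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The operators $\mathcal I_s$}
A geodesic metric space is CAT($-1$) if any two points on the sides of a geodesic triangle are at most as far apart as the corresponding points of the triangle with the same side lengths in the hyperbolic plane. In such a space two points are joined by a unique geodesic, balls are convex, and convex subsets are again CAT($-1$). Metric trees are examples. Let $(X,d)$ be a CAT($-1$) space that is proper (closed balls are compact), let $o\in X$, and let $\partial X$ be the visual boundary, whose points are represented by the geodesic rays issuing from $o$. The \emph{Gromov product}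
\[
(x|y)_o=\tfrac12\bigl(d(o,x)+d(o,y)-d(x,y)\bigr)
\]
measures how long the geodesics from $o$ to $x$ and to $y$ travel together; in a tree it is the length of their common part. It satisfies $0\le (x|y)_o\le d(o,x)$. On the boundary one sets $(\xi|\eta)_o=\lim (x|y)_o$ as $x\to\xi$, $y\to\eta$, and $d_o(\xi,\eta)=e^{-(\xi|\eta)_o}$ is the visual metric. The Busemann function is $b_\xi(x,y)=\lim_{z\to\xi}\bigl(d(x,z)-d(y,z)\bigr)$.

Let $G$ be a discrete group of isometries acting properly on $X$. Its limit set is the set of accumulation points of an orbit in $\partial X$. We assume that $G$ is non-elementary (the limit set has more than two points) and convex-cocompact ($G$ acts cocompactly on the convex hull of the limit set). The critical exponent $\delta$ is the infimum of the $\tau$ for which $\sum_{g\in G}e^{-\tau d(o,go)}$ converges. The Patterson--Sullivan measures are a family $(\mu_x)_{x\in X}$ of finite nonzero measures on the limit set with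
\begin{equation}\label{eq:conformal}
\mu_{gx}=g_*\mu_x,\qquad \frac{d\mu_x}{d\mu_o}(\xi)=e^{-\delta b_\xi(x,o)} .
\end{equation}
Their existence is standard (Patterson, Sullivan, Coornaert), and normalizing constants play no role below.

For $\frac12<s\le1$ put $t=2\delta(1-s)\in[0,\delta)$; this relation between $s$ and $t$ is kept throughout the paper. Define, on $L^2(\partial X,\mu_o)$,
\[
\mathcal I_sf(\xi)=\int_{\partial X}\frac{f(\eta)}{d_o(\xi,\eta)^{t}}\,d\mu_o(\eta)=\int_{\partial X}e^{t(\xi|\eta)_o}f(\eta)\,d\mu_o(\eta).
\]
At $s=\frac12$ the exponent $t$ equals $\delta$ and the kernel is no longer integrable, which is why $s>\frac12$. The operator $\mathcal I_s$ is \emph{positive} if $\langle\mathcal I_sf,f\rangle\ge0$ for all $f\in L^2(\partial X,\mu_o)$.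

\subsection*{The question}
Positivity matters for the following reason. The formula $\pi_s(g)f=(dg_*\mu_o/d\mu_o)^s\,f\circ g^{-1}$ defines a representation of $G$ on $L^2(\partial X,\mu_o)$. It is unitary for $s=\frac12$, and for $s>\frac12$ it preserves the form $\langle\mathcal I_sf,f\rangle$ (Lemma~\ref{lem:basepoint}). When this form is positive, completing with respect to it gives a unitary representation of $G$. At $s=1$ the kernel is $1$, the form is $|\int f\,d\mu_o|^2$, and the representation so obtained is the trivial one. One therefore hopes for a family of unitary representations running from $\pi_{1/2}$ to the trivial representation.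

A metric $d$ on a set $A$ is \emph{conditionally negative} if $\sum_{x,y}\alpha_x\alpha_y\,d(x,y)\le0$ for all finitely supported real $(\alpha_x)_{x\in A}$ with $\sum_x\alpha_x=0$. This holds exactly when the Gromov product is a positive semidefinite kernel (Lemma~\ref{lem:cn}). In a tree, for instance, $(x|y)_o$ is the inner product of the indicator functions of the segments $[o,x]$ and $[o,y]$ with respect to length measure. If the metric of $X$ is conditionally negative, then $\mathcal I_s$ is positive for every $s\in(\frac12,1]$; see \cite{Boucher}.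

How far can this hypothesis be weakened? Recall that a countable group fails to have Kazhdan's property (T), that is, its trivial representation is not isolated in the unitary dual, exactly when it carries an unbounded function $\psi$ for which $(g,h)\mapsto\psi(g^{-1}h)$ is conditionally negative. If $d$ is conditionally negative, then $\psi(g)=d(o,go)$ is such a function. So the failure of (T) is the trace that conditional negativity leaves on the group, and it is also what one needs in order to approach the trivial representation by others. It is tempting to guess that it suffices.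

\begin{quote}
\textbf{Question.} Let $X$ be any proper CAT($-1$) space, $o\in X$, and let $G$ be any non-elementary discrete group of isometries of $X$, acting properly and convex-cocompactly, whose trivial representation is not isolated in its unitary dual. Is $\mathcal I_s$ positive for every $s\in(\frac12,1]$?
\end{quote}

Boucher \cite{Boucher} conjectured that the answer is yes.

\subsection*{Results}
The answer is no, already for free groups, which have the Haagerup property (the word length is a proper function $\psi$ as above) and so are as far as possible from property (T).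

\begin{theorem}\label{thm:counter}
There are a proper CAT$(-1)$ space $X$ and a free group $G$ of rank $96$ acting freely, properly and cocompactly on $X$ by isometries such that, for every basepoint $o\in X$, the operator $\mathcal I_s$ fails to be positive for each $s<1$ sufficiently close to $1$.
\end{theorem}

The example belongs to a family in which more can be said. A \emph{datum} is a quadruple $(Y,F,k,L)$ consisting of a compact CAT($-1$) space $Y$, a finite set $F\subset Y$ with $N=|F|\ge2$ points, an integer $k\ge2$ and a number $L>0$. Attach $k$ circles of length $L$ to $Y$ at each point of $F$, and let $X$ be the universal cover. Section~\ref{sec:space} shows that $X$ is a proper CAT($-1$) space on which the free group $G$ of rank $kN$ acts freely, properly and cocompactly. Positivity of $\mathcal I_s$ does not depend on the basepoint (Lemma~\ref{lem:basepoint}), so it is a property of the datum and of $s$.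

\begin{theorem}\label{thm:criterion}
Let $(Y,F,k,L)$ be a datum.
\begin{itemize}
\item[(a)] If $d|_F$ is conditionally negative, then $\mathcal I_s$ is positive for all $s\in(\frac12,1]$, all $k\ge2$ and all $L>0$.
\item[(b)] If $d|_F$ is not conditionally negative, then for each $L$ and all sufficiently large $k$, the operator $\mathcal I_s$ fails to be positive for each $s<1$ sufficiently close to $1$.
\end{itemize}
Thus, for fixed $(Y,F,L)$, the operator $\mathcal I_s$ is positive for all $k\ge2$ and all $s$ if and only if $d|_F$ is conditionally negative. In particular, every proper CAT$(-1)$ space $Z$ whose metric is not conditionally negative yields counterexamples with $G$ free.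
\end{theorem}

Part (a) asks nothing of the metric of $Y$ outside $F$. The last two theorems describe the set of $s$ for which positivity fails. It never contains $s=1$.

\begin{theorem}\label{thm:range}
For every $\sigma\in(\frac12,1)$ there is one pair $(X,G)$, with $G$ free and acting freely, properly and cocompactly on the proper CAT$(-1)$ space $X$, such that $\mathcal I_s$ fails to be positive for every $s\in[\sigma,1)$.
\end{theorem}

\begin{theorem}\label{thm:half}
For every datum $(Y,F,k,L)$ there is $s_0>\frac12$ such that $\mathcal I_s$ is positive for all $s\in(\frac12,s_0]$. Hence $\sigma$ cannot be lowered to $\frac12$ within this construction.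
\end{theorem}

\subsection*{The method}
If $f$ has integral zero, then $\langle\mathcal I_sf,f\rangle=t\iint(\xi|\eta)_of(\xi)f(\eta)\,d\mu_o\,d\mu_o+o(t)$ as $s\to1$. Near $s=1$, positivity thus tests the Gromov product itself, which depends on the exact metric and not only on the group. Section~\ref{sec:model} exhibits a finite subset $F$ of a CAT($-1$) space on which the Gromov product has a negative direction. The remaining task is to make $F$ visible from the boundary of a space with a cocompact group action. In the space $X$ of a datum, the boundary splits into blocks $B_p$, $p\in F$, and the Gromov product between $B_p$ and $B_q$ is exactly $(p|q)_o$ for $p\ne q$. The only discrepancy with the finite set lies in the diagonal blocks. It is positive, it is small when $k$ or $N$ is large (Sections~\ref{sec:one} and~\ref{sec:range}), and it dominates everything else when $s\to\frac12$ (Section~\ref{sec:half}).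

\section{Basepoints and positive kernels}\label{sec:prelim}

The kernel of $\mathcal I_s$ is real and symmetric, so the form of $f_1+if_2$ is the sum of the forms of $f_1$ and $f_2$. It is enough to consider real $f$, and we write
\[
Q^o_t(f)=\langle\mathcal I_sf,f\rangle=\iint e^{t(\xi|\eta)_o}f(\xi)f(\eta)\,d\mu_o(\xi)\,d\mu_o(\eta),
\]
dropping the superscript when $o$ is fixed.

\begin{lemma}\label{lem:basepoint}
Let $o,o'\in X$ and $\tilde f(\xi)=e^{-s\delta b_\xi(o',o)}f(\xi)$. Then $f\mapsto\tilde f$ is a bijection $L^2(\mu_{o'})\to L^2(\mu_o)$ and $Q_t^{o'}(f)=Q_t^{o}(\tilde f)$. Consequently positivity of $\mathcal I_s$ does not depend on the basepoint, and $Q^o_t(\pi_s(g)f)=Q^o_t(f)$ for all $g\in G$.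
\end{lemma}

\begin{proof}
Passing to the limit in the definition of the Gromov product gives $(\xi|\eta)_{o'}=(\xi|\eta)_o+\frac12\bigl(b_\xi(o',o)+b_\eta(o',o)\bigr)$, and $d\mu_{o'}=e^{-\delta b_\xi(o',o)}d\mu_o$ by \eqref{eq:conformal}. Each variable therefore acquires the factor $e^{(t/2-\delta)b_\xi(o',o)}$, and $t/2-\delta=-s\delta$. The map $f\mapsto\tilde f$ is a bijection because $|b_\xi(o',o)|\le d(o,o')$. For the last claim, $(g\xi|g\eta)_{go}=(\xi|\eta)_o$ and $\mu_{go}=g_*\mu_o$ give $Q_t^o(f)=Q_t^{go}(f\circ g^{-1})$; apply the first part with $o'=go$ and note that $e^{-\delta b_\xi(go,o)}=dg_*\mu_o/d\mu_o$.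
\end{proof}

A symmetric real kernel $K$ on a set $A$ is \emph{positive semidefinite} if $\sum\alpha_x\alpha_yK(x,y)\ge0$ for all finitely supported real $(\alpha_x)$. By Schur's product theorem the pointwise product of two such kernels is positive semidefinite; hence so is $e^{tK}=\sum_jt^jK^j/j!$ for $t\ge0$.

\begin{lemma}\label{lem:cn}
Let $(A,d)$ be a metric space and $o\in A$. If $(\alpha_x)$ is finitely supported and $\sum_x\alpha_x=0$, then
\begin{equation}\label{eq:cn}
\sum_{x,y}\alpha_x\alpha_y\,(x|y)_o=-\frac12\sum_{x,y}\alpha_x\alpha_y\,d(x,y).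
\end{equation}
The metric $d$ is conditionally negative on $A$ if and only if $(x|y)_o$ is positive semidefinite on $A$.
\end{lemma}

\begin{proof}
The terms $d(o,x)$ and $d(o,y)$ depend on one variable only, so they sum to zero; this is \eqref{eq:cn}, and it gives the ``if'' direction. Conversely, let $(\alpha_x)$ be arbitrary. Since $(x|o)_o=0$, changing $\alpha_o$ does not change the left side of \eqref{eq:cn}, so we may assume $\sum_x\alpha_x=0$.
\end{proof}

\section{A finite model}\label{sec:model}

We need a CAT($-1$) space whose metric is not conditionally negative. By Lemma~\ref{lem:cn} we look for points $a_1,\dots,a_m,b_1,\dots,b_m$ whose matrix of Gromov products has a negative eigenvalue. This will happen if the products $(a_i|a_{i'})_o$ and $(b_j|b_{j'})_o$ vanish, so that $o$ lies on a geodesic between any two $a$'s and any two $b$'s, while all $(a_i|b_j)_o$ are positive. Cones allow us to prescribe the angles at $o$ in this way.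

A metric space $\Gamma$ is CAT($1$) if points at distance less than $\pi$ are joined by geodesics and geodesic triangles of perimeter less than $2\pi$ satisfy the comparison inequality with respect to the unit sphere. The hyperbolic cone $C_{-1}(\Gamma)$ is the quotient of $[0,\infty)\times\Gamma$ in which $\{0\}\times\Gamma$ is collapsed to a point $o$, the apex, with the metric
\[
\cosh d\bigl((r_1,v_1),(r_2,v_2)\bigr)=\cosh r_1\cosh r_2-\sinh r_1\sinh r_2\cos\min\{\pi,d_\Gamma(v_1,v_2)\}.
\]
By Berestovskii's theorem \cite[II.3.14]{BH}, $C_{-1}(\Gamma)$ is CAT($-1$) if $\Gamma$ is CAT($1$).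

Let $m\ge2$ and let $\Gamma$ be the complete bipartite graph $K_{m,m}$ with all edges of length $\pi/2$. A circuit has at least four edges, hence length at least $2\pi$. The union of the sides of a geodesic triangle of perimeter less than $2\pi$ therefore contains no circuit; the triangle is a tripod and satisfies the comparison inequality. So $\Gamma$ is CAT($1$). For $r>0$ let $Y_{m,r}$ be the closed ball of radius $r$ about the apex of $C_{-1}(\Gamma)$, and let $F_{m,r}=\{a_1,\dots,a_m,b_1,\dots,b_m\}$ be the set of points at distance $r$ from $o$ in the directions of the $m+m$ vertices of $\Gamma$.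

\begin{lemma}\label{lem:cone}
The space $Y_{m,r}$ is a compact CAT$(-1)$ space of diameter $2r$. For $i\neq i'$ and $j\ne j'$ we have $d(a_i,a_{i'})=d(b_j,b_{j'})=2r$, and $d(a_i,b_j)=c$ for all $i,j$, where $\cosh c=\cosh^2r$ and $c<2r$. Hence, with $\gamma=r-c/2>0$,
\[
(p|p)_o=r\quad(p\in F_{m,r}),\qquad (a_i|a_{i'})_o=(b_j|b_{j'})_o=0,\qquad (a_i|b_j)_o=\gamma .
\]
If $r=\frac12$, then $c<\frac34$ and $\gamma>\frac18$.
\end{lemma}

\begin{proof}
The ball is convex, hence CAT($-1$), and it is the continuous image of $[0,r]\times\Gamma$, hence compact. Two vertices on the same side of $\Gamma$ are at distance $\pi$, which gives $\cosh d=\cosh^2r+\sinh^2r=\cosh2r$. Vertices on opposite sides are at distance $\pi/2$, which gives $\cosh d=\cosh^2r<2\cosh^2r-1=\cosh 2r$. For $r=\frac12$, use $\cosh1<\frac12(2.72+0.368)=1.544$ to get $\cosh^2\frac12=\frac12(1+\cosh1)<1.272<1+\frac12(\frac34)^2<\cosh\frac34$.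
\end{proof}

Let $\alpha_p=+1$ on the $a$'s and $\alpha_p=-1$ on the $b$'s, so that $\sum_p\alpha_p=0$. The matrix of Gromov products has $r$ on the diagonal, $\gamma$ in the two off-diagonal blocks and $0$ elsewhere, so $\alpha$ is an eigenvector with eigenvalue $r-m\gamma$ and
\begin{equation}\label{eq:model1}
\sum_{p,q}\alpha_p\alpha_q\,(p|q)_o=2mr-2m^2\gamma .
\end{equation}
This is negative as soon as $m>r/\gamma$. For $r=\frac12$ eight points are enough: with $m=4$, the $24$ ordered pairs on the same side have distance $1$, the $32$ ordered pairs on opposite sides have distance $c$, and $\sum\alpha_p\alpha_q\,d(p,q)=24-32c>0$.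

The finite analogue of $Q_t$ is just as explicit:
\begin{equation}\label{eq:model2}
\sum_{p,q}\alpha_p\alpha_q\,e^{t(p|q)_o}=2me^{tr}+2m(m-1)-2m^2e^{t\gamma}=2m\bigl[(e^{tr}-1)-m(e^{t\gamma}-1)\bigr].
\end{equation}
It vanishes at $t=0$ and its derivative there is \eqref{eq:model1}, so it is negative for small $t>0$ when $m>r/\gamma$. For large $t$ it is positive, since $r>\gamma$: the diagonal wins. Both phenomena persist on the boundary, where $e^{tr}$ is replaced by a larger diagonal term that becomes infinite at $t=\delta$.

\section{A tree of copies of $Y$}\label{sec:space}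

Fix a datum $(Y,F,k,L)$ and let $D=\operatorname{diam}Y$. We want $F$ to be seen from infinity without distortion. Gluing at single points achieves this, because distances are additive across a cut point and all Gromov products can be computed exactly.

Let $G$ be the free group on generators $x_{p,i}$ ($p\in F$, $1\le i\le k$). The elements $x_{p,i}^{\pm1}$ are the \emph{letters}, and the \emph{type} of a letter $y=x_{p,i}^{\pm1}$ is $\bar y=p$. There are $2k$ letters of each type. Take one copy $gY$ of $Y$ for each $g\in G$ and, for each $g$ and each generator $x$, join $g\bar x\in gY$ to $(gx)\bar x\in gxY$ by a segment of length $L$. Let $X$ be the resulting space with its length metric. Then for each letter $y$ one segment leaves $gY$ at $g\bar y$ and arrives in $gyY$ at $(gy)\bar y$. The group $G$ acts by left translation, and the quotient is $Y$ with $k$ circles of length $L$ attached at each point of $F$. Collapsing each copy of $Y$ to a point turns $X$ into the Cayley tree of $G$. We call the copies and the segments the \emph{pieces} of $X$.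

\begin{proposition}\label{prop:space}
The space $X$ is proper and CAT$(-1)$. The action of $G$ is free, proper and cocompact, hence convex-cocompact with limit set $\partial X$. The trivial representation of $G$ is not isolated in the unitary dual.
\end{proposition}

\begin{proof}
Let $X'$ be the union of the pieces lying over a finite subtree of the Cayley tree. It is obtained by successively gluing CAT($-1$) spaces at single points, so its length metric is CAT($-1$) by the basic gluing theorem \cite[II.11.1]{BH}. Every component of $X\setminus X'$ is attached to $X'$ at one point, and collapsing each component to that point is a retraction $X\to X'$ that does not increase lengths. Hence $X'$ is isometrically embedded and contains every geodesic between its points. Any three points of $X$ lie in some $X'$, so $X$ is geodesic and CAT($-1$).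

A path from $Y$ to $gY$ crosses at least $|g|$ segments, where $|g|$ is the word length. A ball of radius $R$ about a point of $Y$ therefore meets only copies $gY$ with $|g|\le R/L$ and segments adjacent to them, that is, finitely many compact pieces. This shows that $X$ is proper and that the action is proper. It is free because $G$ permutes the copies freely and permutes freely the segments, oriented by the generators. The translates of the union of $Y$ with its adjacent segments cover $X$, so the action is cocompact, and every ray stays within bounded distance of an orbit. Finally, let $\chi\colon G\to\mathbb Z$ be a surjection. The characters $e^{i\theta\chi}$ are nontrivial for small $\theta\neq0$ and tend to the trivial character as $\theta\to0$.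
\end{proof}

A CAT($-1$) space is contractible, so $X$ is the universal cover described in the introduction. The curvature hypothesis on $Y$ serves only to make $X$ a CAT($-1$) space. From here on, all computations involve only the finite metric space $F\cup\{o\}$ and the numbers $k$, $L$, $D$.

\subsection*{Distances and Gromov products}
Fix $o\in Y$. Let $u=x_1\cdots x_n$ be a reduced word with $n=|u|\ge1$ and $p_i=\bar x_i$. Write $p_u=p_n$ for the type of the last letter and $v_u=u\,p_u$ for the point where the last segment enters $uY$. Every path from $Y$ to $uY$ passes successively through $p_1,\ x_1p_1,\ x_1p_2,\ x_1x_2p_2,\dots,v_u$, and the pieces are isometrically embedded. Hence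
\begin{equation}\label{eq:R}
R_u:=d(o,v_u)=d(o,p_1)+nL+\sum_{i<n}d(p_i,p_{i+1}),\qquad R_{uy}=R_u+L+d(p_u,\bar y)
\end{equation}
whenever $uy$ is reduced; we then say that $y$ is \emph{allowed} after $u$. For the empty word put $R_\emptyset=0$ and $v_\emptyset=p_\emptyset=o$; the second formula in \eqref{eq:R} remains true.

A ray from $o$ leaves every compact set and never crosses a segment twice, so the segments it crosses spell an infinite reduced word. Conversely, an infinite reduced word determines exactly one ray from $o$, the one through the points $v_u$ for the prefixes $u$ of the word. We identify $\partial X$ with the set of infinite reduced words; it is infinite, so $G$ is non-elementary. Let $[u]$ be the \emph{cylinder} of words that begin with $u$, and for $\xi\in\partial X$ let $\xi_n=v_u$, where $u$ is the prefix of length $n$ of $\xi$.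

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) ellipse (1.2 and 0.85); \node at (0,1.1) {$Y$};
\draw (3.7,0) ellipse (1.2 and 0.95); \node at (3.5,1.2) {$uY$};
\draw (7.2,1.2) ellipse (1.1 and 0.7); \node at (7.4,1.5) {$uxY$};
\draw (7.2,-1.2) ellipse (1.1 and 0.7); \node at (7.4,-1.5) {$uyY$};
\draw[thick] (-0.6,0)--(0.7,0)--(3,0);
\draw[thick,->] (3,0)--(4.2,0.45)--(6.5,1.15)--(7.9,1.15)--(9.1,1.5) node[right] {$\xi$};
\draw[thick,->] (3,0)--(4.2,-0.45)--(6.5,-1.15)--(7.9,-1.15)--(9.1,-1.5) node[right] {$\eta$};
\draw[dashed] (4.2,0.45)--(4.2,-0.45);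
\foreach \a/\b in {-0.6/0,0.7/0,3/0,4.2/0.45,4.2/-0.45,6.5/1.15,6.5/-1.15,7.9/1.15,7.9/-1.15} \fill (\a,\b) circle (1.5pt);
\node[below] at (-0.6,0) {$o$}; \node[below] at (0.7,0) {$p_u$}; \node[below] at (2.95,0) {$v_u$};
\node[above] at (3.95,0.42) {$u\bar x$}; \node[below] at (3.95,-0.42) {$u\bar y$};
\end{tikzpicture}
\caption{Ellipses are copies of $Y$, and the lines between them are segments of length $L$. The rays from $o$ to $\xi=ux\cdots$ and $\eta=uy\cdots$ (here $u$ is a single letter) enter $uY$ at $v_u$ and leave it at $u\bar x$ and $u\bar y$. The geodesic from $\xi$ to $\eta$ uses the dashed geodesic instead of passing through $v_u$.}\label{fig:branch}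
\end{figure}

\begin{lemma}\label{lem:gromov}
Let $\xi\ne\eta$ in $\partial X$ have longest common prefix $u$ and next letters $x\ne y$. Then for all $n,n'>|u|$,
\begin{equation}\label{eq:gromov}
(\xi|\eta)_o=(\xi_n|\eta_{n'})_o=R_u+(\bar x|\bar y)_{p_u}.
\end{equation}
In particular $R_u\le(\xi|\eta)_o\le R_u+d(p_u,\bar x)\le R_u+D$.
\end{lemma}

\begin{proof}
See Figure~\ref{fig:branch}. Put $\rho=d(u\bar x,\xi_n)$ and $\rho'=d(u\bar y,\eta_{n'})$. Then $d(o,\xi_n)=R_u+d(p_u,\bar x)+\rho$ and $d(o,\eta_{n'})=R_u+d(p_u,\bar y)+\rho'$. Since $x\ne y$, the two points lie in different components of $X\setminus uY$, so $d(\xi_n,\eta_{n'})=\rho+d(\bar x,\bar y)+\rho'$, also when $\bar x=\bar y$. This gives the second equality, and the first follows as $n,n'\to\infty$.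
\end{proof}

Since $|u|L\le R_u\le|u|(L+D)$, the visual metric induces the product topology on words, and cylinders are clopen.

\section{The Patterson--Sullivan measure is a Markov measure}\label{sec:measure}

To average the kernel over blocks we need the masses of cylinders. Conformality reduces them to the masses of the cylinders of length one, and additivity turns these into an eigenvector problem. We use the Perron--Frobenius theorem in this form: a nonnegative matrix $A$ with some power entrywise positive has a positive eigenvector for its spectral radius $\rho(A)$, and every positive eigenvector of $A$ is a multiple of it. Also, if $A\ge0$, $v>0$ and $Av\le Cv$, then $\rho(A)\le C$, as one sees from the norm $\max_i|w_i|/v_i$.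

For $\tau\ge0$ define the positive matrix $W_\tau$ on $F\times F$ by
\[
W_\tau(p,q)=e^{-\tau L}\bigl(2k\,e^{-\tau d(p,q)}-1_{p=q}\bigr).
\]
After a nonempty word $u$, all $2k$ letters of type $q\ne p_u$ and $2k-1$ letters of type $p_u$ are allowed. So for every function $\psi$ on $F$,
\begin{equation}\label{eq:transfer}
\sum_{y\text{ allowed after }u}e^{-\tau(L+d(p_u,\bar y))}\psi(\bar y)=(W_\tau\psi)(p_u).
\end{equation}

\begin{lemma}\label{lem:measure}
There is a positive vector $h$ on $F$ with $W_\delta h=h$, so that $\rho(W_\delta)=1$, and $\mu_o([u])=e^{-\delta R_u}h(p_u)$ for every nonempty reduced word $u$.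
\end{lemma}

\begin{proof}
Let $u=u'x$ with last letter $x$. Then $[u]=u'[x]$, so $\mu_o([u])=\mu_{u'^{-1}o}([x])$ by \eqref{eq:conformal}. For $\xi\in[x]$ the ray from $o$ to $u'\xi\in[u]$ passes through $v_u=u'v_x$. Thus the rays to $\xi$ from $u'^{-1}o$ and from $o$ both pass through $v_x$, at times $R_u$ and $R_x$, and $b_\xi(u'^{-1}o,o)=R_u-R_x$. Therefore $\mu_o([u])=e^{-\delta R_u}a(x)$ with $a(x)=e^{\delta R_x}\mu_o([x])$.

The cylinder $[x]$ is the disjoint union of the $[xy]$, $y\ne x^{-1}$. By \eqref{eq:R} this says $Aa=a$, where $A(x,y)=1_{y\ne x^{-1}}e^{-\delta(L+d(\bar x,\bar y))}$. The matrix $A^2$ is positive, since for any letters $x,y$ there is a letter $z\notin\{x^{-1},y^{-1}\}$. As $a\ge0$, $a\ne0$ and $a=A^2a$, the vector $a$ is positive. Let $\sigma$ be a permutation of the letters that preserves types and commutes with inversion. Then $A(\sigma x,\sigma y)=A(x,y)$, so $a\circ\sigma$ is a positive eigenvector with the same sum of entries as $a$, and $a\circ\sigma=a$. Such permutations act transitively on the letters of each type, so $a(x)=h(\bar x)$ for some positive $h$. By \eqref{eq:transfer},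 $Aa=a$ reads $W_\delta h=h$.
\end{proof}

Since $W_0$ has row sums $2kN-1>1$, we see that $\delta>0$. The lemma also shows that \eqref{eq:conformal} determines $\mu_o$ up to a scalar. We record what will be used.

\begin{corollary}\label{cor:measure}
\begin{itemize}
\item[(i)] The cylinders $[x]$ of letters $x$ of the same type have equal mass. Conditionally on $[u]$, $u\neq\emptyset$, an allowed letter $y$ comes next with probability
\begin{equation}\label{eq:step}
P(y|u)=e^{-\delta(L+d(p_u,\bar y))}\,\frac{h(\bar y)}{h(p_u)}\le\frac1{2k-1}.
\end{equation}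
If two points are drawn independently from $[u]$, their next letters agree with probability at most $\frac1{2k-1}$.
\item[(ii)] The measure $\mu_o$ has no atoms, and the diagonal is $\mu_o\otimes\mu_o$-null.
\item[(iii)] For $0\le t<\delta$ we have $\sup_\xi\int e^{t(\xi|\eta)_o}\,d\mu_o(\eta)<\infty$. The operator $\mathcal I_s$ is bounded on $L^2(\mu_o)$, and $e^{t(\xi|\eta)_o}|f(\xi)f(\eta)|$ is integrable for $f\in L^2(\mu_o)$.
\end{itemize}
\end{corollary}

\begin{proof}
(i) The formulas follow from Lemma~\ref{lem:measure} and \eqref{eq:R}. At least $2k-1$ letters of type $\bar y$ are allowed and they have the same probability, which gives the bound. The probability of agreement is $\sum_yP(y|u)^2\le\max_yP(y|u)$.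

(ii) We have $\mu_o([u])\le\max h\cdot e^{-\delta L|u|}$; then use Fubini's theorem.

(iii) Fix $\xi$ and let $u$ be its prefix of length $n$. The points $\eta$ whose longest common prefix with $\xi$ is $u$ lie in $[u]$ and satisfy $(\xi|\eta)_o\le R_u+D$. For $n\ge1$ they contribute at most $e^{tD}\max h\cdot e^{-(\delta-t)R_u}$, and $R_u\ge nL$. Hence
\[
\int e^{t(\xi|\eta)_o}d\mu_o(\eta)\le e^{tD}\Bigl(\mu_o(\partial X)+\max h\sum_{n\ge1}e^{-(\delta-t)nL}\Bigr)=:C_t<\infty .
\]
Schur's test concludes: for a symmetric kernel $K\ge0$ with $\int K(\xi,\eta)\,d\mu_o(\eta)\le C_t$, the Cauchy--Schwarz inequality for the measure $K\,d\mu_o\,d\mu_o$ gives $\iint K|f_1(\xi)f_2(\eta)|\le C_t\|f_1\|\,\|f_2\|$.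
\end{proof}

The bound in \eqref{eq:step} is where $k\ge2$ enters: for $k=1$ it is empty.

\section{Failure of positivity near $s=1$}\label{sec:one}

We first justify the expansion to first order in $t$, and then compute the first-order term on functions that are constant on blocks.

\begin{lemma}\label{lem:first}
Let $f$ be a bounded real function on $\partial X$ with $\int f\,d\mu_o=0$ and
\[
\mathcal E(f):=\iint(\xi|\eta)_o\,f(\xi)f(\eta)\,d\mu_o\,d\mu_o<0 .
\]
Then $Q_t(f)<0$ for all sufficiently small $t>0$, that is, for all $s<1$ close to $1$.
\end{lemma}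

\begin{proof}
Since $f$ has integral zero, $t^{-1}Q_t(f)=\iint t^{-1}(e^{t(\xi|\eta)_o}-1)f(\xi)f(\eta)\,d\mu_o\,d\mu_o$. For $0<t\le\delta/2$ and $x\ge0$ we have $0\le t^{-1}(e^{tx}-1)\le xe^{\delta x/2}\le\frac4\delta e^{3\delta x/4}$. By Corollary~\ref{cor:measure}(iii) with exponent $3\delta/4$ and dominated convergence, $t^{-1}Q_t(f)\to\mathcal E(f)$ as $t\to0^+$.
\end{proof}

For $p\in F$ the \emph{block} $B_p$ is the union of the $2k$ cylinders $[x]$ with $\bar x=p$. Let $\mathbb E_p$ denote the average over $B_p\times B_p$ with respect to $\mu_o\otimes\mu_o$. By \eqref{eq:gromov} with $u=\emptyset$,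
\begin{equation}\label{eq:blocks}
(\xi|\eta)_o=(p|q)_o\qquad\text{for }\xi\in B_p,\ \eta\in B_q,\ p\ne q .
\end{equation}
On $B_p\times B_p$ the Gromov product equals $(p|p)_o=d(o,p)$ when the first letters differ, and is larger when they agree. The number $k$ of circles makes agreement unlikely.

\begin{lemma}\label{lem:excess}
The excess $\Delta_p:=\mathbb E_p(\xi|\eta)_o-d(o,p)$ satisfies $0\le\Delta_p\le\dfrac{L+D}{2k-2}$.
\end{lemma}

\begin{proof}
Let $\xi,\eta$ be independent in $B_p$ and let $n$ be the length of their longest common prefix. If $n=0$, then $(\xi|\eta)_o=d(o,p)$. If $n\ge1$, then \eqref{eq:R} and Lemma~\ref{lem:gromov} give $0\le(\xi|\eta)_o-d(o,p)\le nL+(n-1)D+D=n(L+D)$. By Corollary~\ref{cor:measure}(i), the event $n\ge1$ has probability $\frac1{2k}$, and for $j\ge1$ the event $n\ge j+1$ has conditional probability at most $\frac1{2k-1}$ given $n\ge j$. Hence the expectation of $n$ is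
\[
\sum_{j\ge0}\operatorname{Prob}(n\ge j+1)\le\frac1{2k}\sum_{j\ge0}(2k-1)^{-j}=\frac1{2k}\cdot\frac{2k-1}{2k-2}<\frac1{2k-2}.\qedhere
\]
\end{proof}

The bound does not involve $\delta$, $h$ or $N$. For real $(\alpha_p)_{p\in F}$ with $\sum_p\alpha_p=0$ put
\[
f_\alpha=\sum_{p\in F}\frac{\alpha_p}{\mu_o(B_p)}1_{B_p},\qquad\text{so that}\quad\int f_\alpha\,d\mu_o=0 .
\]
By \eqref{eq:blocks} and Lemma~\ref{lem:excess},
\begin{equation}\label{eq:energy}
\mathcal E(f_\alpha)=\sum_{p,q}\alpha_p\alpha_q\,(p|q)_o+\sum_p\alpha_p^2\Delta_p\le\sum_{p,q}\alpha_p\alpha_q\,(p|q)_o+\frac{L+D}{2k-2}\sum_p\alpha_p^2 .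
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Take $Y=Y_{16,1/2}$, $F=F_{16,1/2}$, $k=3$, $L=1$, and let $o$ be the apex. Then $N=32$, $D=1$, and $G$ is free of rank $96$. Let $\alpha=\pm1$ be the sign vector of Section~\ref{sec:model}. By \eqref{eq:energy}, \eqref{eq:model1} and $\gamma>\frac18$,
\[
\mathcal E(f_\alpha)<32\cdot\tfrac12-512\cdot\tfrac18+\tfrac24\cdot32=-32<0 .
\]
By Lemma~\ref{lem:first}, $\mathcal I_s$ is not positive for each $s<1$ close to $1$, and by Lemma~\ref{lem:basepoint} this holds for every basepoint. The other assertions are in Proposition~\ref{prop:space}.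
\end{proof}

By Proposition~\ref{prop:space} this pair $(X,G)$ satisfies the hypotheses of the Question, which therefore has a negative answer. The parameters were chosen for ease of computation, not to minimize the rank.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(b) and of the last assertion]
Choose $(\alpha_p)$ with $\sum_p\alpha_p=0$ and $\sum_{p,q}\alpha_p\alpha_q\,d(p,q)=2\kappa>0$. By \eqref{eq:cn} and \eqref{eq:energy}, $\mathcal E(f_\alpha)\le-\kappa+\frac{L+D}{2k-2}\sum_p\alpha_p^2$, which is negative when $2k-2>(L+D)\sum_p\alpha_p^2/\kappa$. Lemma~\ref{lem:first} gives (b). If $Z$ is a proper CAT($-1$) space whose metric is not conditionally negative, take a finite $F\subset Z$ on which the condition fails and let $Y$ be a closed ball containing $F$. It is compact and convex, hence a compact CAT($-1$) space, and (b) applies.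
\end{proof}

\section{The conditionally negative case}\label{sec:cn}

The metric of $X$ need not be conditionally negative under the hypothesis of Theorem~\ref{thm:criterion}(a), since $Y$ is arbitrary outside $F$. But by Lemma~\ref{lem:gromov} the boundary kernel is determined by the orbit $GF$, and conditional negativity passes from $F$ to $GF$ because it survives gluing at a point.

\begin{lemma}\label{lem:wedge}
Let $A\cup B$ be a metric space with $A\cap B=\{w\}$ and $d(a,b)=d(a,w)+d(w,b)$ for $a\in A$, $b\in B$. If $d$ is conditionally negative on $A$ and on $B$, then it is conditionally negative on $A\cup B$.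
\end{lemma}

\begin{proof}
For $x\in A$ put $x_A=x$, $x_B=w$; for $x\in B$ put $x_A=w$, $x_B=x$. Then $d(x,y)=d(x_A,y_A)+d(x_B,y_B)$: if $x,y$ lie on the same side one term vanishes, and otherwise this is the hypothesis. If $\sum_x\alpha_x=0$, then $\sum\alpha_x\alpha_y\,d(x_A,y_A)=\sum\beta_a\beta_{a'}d(a,a')\le0$, where $\beta_a=\sum_{x_A=a}\alpha_x$ has sum zero. The same argument applies with $B$ in place of $A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}(a)]
By Lemma~\ref{lem:basepoint} we may take $o\in F$. A two-point set of diameter $L$ is conditionally negative, since $2\alpha_1\alpha_2L=-2\alpha_1^2L$. Enumerate $G$ by increasing word length, start from $F$, and add the sets $gF$ one at a time. If $g=g'y$ is reduced, first glue the two-point set $\{g'\bar y,g\bar y\}$ at $g'\bar y$ and then glue $gF$ at $g\bar y$. Both points separate the old part from the new one in $X$, so Lemma~\ref{lem:wedge} applies at each step. Every finite subset of $GF$ appears at a finite stage, so $d$ is conditionally negative on $GF\ni o$. By Lemma~\ref{lem:cn} and Schur's product theorem, $e^{t(x|y)_o}$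 is positive semidefinite on $GF$.

Let $f\in L^2(\mu_o)$ be real and $\nu_u=\int_{[u]}f\,d\mu_o$. The function $K_n(\xi,\eta)=e^{t(\xi_n|\eta_n)_o}$ is constant on products of cylinders of length $n$, and the points $v_u$ lie in $GF$, so
\[
\iint K_n(\xi,\eta)f(\xi)f(\eta)\,d\mu_o\,d\mu_o=\sum_{|u|=|u'|=n}e^{t(v_u|v_{u'})_o}\nu_u\nu_{u'}\ge0 .
\]
Let $\xi\ne\eta$ have longest common prefix $u_0$. If $n>|u_0|$, then $(\xi_n|\eta_n)_o=(\xi|\eta)_o$ by \eqref{eq:gromov}. If $n\le|u_0|$, then $\xi_n=\eta_n$ and $(\xi_n|\eta_n)_o=d(o,\xi_n)\le R_{u_0}\le(\xi|\eta)_o$. So $K_n\to e^{t(\xi|\eta)_o}$ off the diagonal and $K_n\le e^{t(\xi|\eta)_o}$. Corollary~\ref{cor:measure}(ii),(iii) and dominated convergence give $Q_t(f)\ge0$.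
\end{proof}

Parts (a) and (b) together give the equivalence stated in Theorem~\ref{thm:criterion}.

\section{Failure of positivity on $[\sigma,1)$}\label{sec:range}

We now need $Q_t(f)<0$ for all $t\in(0,\theta_0\delta]$, where $\theta_0=2(1-\sigma)\in(0,1)$ may be close to $1$. A first-order expansion no longer suffices. The finite formula \eqref{eq:model2} suggests taking $m$ large, so that the diagonal term is beaten by the factor $m$. The difficulty is that $\delta$ grows with $m$: we shall see that $e^{\delta(L+c)}$ is comparable to $m$. Two points of a block share their first letter with fixed probability $\frac1{2k}$, and then their Gromov product can be as large as about $r+L+c$. The diagonal term at $t=\theta\delta$ is then of order $m^{\theta(r+L+c)/(L+c)}$, and this is $o(m)$ if $L$ is large compared with $r$.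

\begin{proof}[Proof of Theorem~\ref{thm:range}]
Choose $\theta_1\in(\theta_0,1)$. Let $r=\frac12$, so that $c$ and $\gamma$ are fixed numbers, and fix $L$ so large that
\[
\beta:=\theta_1\Bigl(1+\frac r{L+c}\Bigr)<1 .
\]
Consider the datum $(Y_{m,r},F_{m,r},2,L)$ with $o$ the apex. We show that it has the required property for $m$ large.

\emph{The exponent.} From each point of $F_{m,r}$ there are $m-1$ points at distance $2r$ and $m$ points at distance $c$. All rows of $W_\delta$ thus have the same sum, the constant vector is a positive eigenvector, and $h$ is constant. Lemma~\ref{lem:measure} gives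
\begin{equation}\label{eq:delta}
1=e^{-\delta L}\bigl[3+4(m-1)e^{-2r\delta}+4me^{-c\delta}\bigr].
\end{equation}
Hence $4me^{-\delta(L+c)}<1$, and $\delta\to\infty$ as $m\to\infty$. Since $c<2r$, \eqref{eq:delta} also gives $1\le3e^{-\delta L}+8me^{-\delta(L+c)}$. Let $m$ be so large that $e^{-(1-\theta_1)\delta L}\le\frac16$. Then $3e^{-\delta L}\le\frac12$, and so
\begin{equation}\label{eq:deltabounds}
4m<e^{\delta(L+c)}\le16m .
\end{equation}

\emph{The diagonal term.} Let $t_1=\theta_1\delta$ and $p\in F_{m,r}$. We claim that
\begin{equation}\label{eq:diag}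
\mathbb E_p\,e^{t_1(\xi|\eta)_o}\le2(16m)^\beta .
\end{equation}
For $\xi\in B_p$ with types $p_1=p,p_2,\dots$ put $\ell_n=\sum_{1\le i<n}\bigl(L+d(p_i,p_{i+1})\bigr)$, so that the prefix $u$ of length $n\ge1$ has $R_u=r+L+\ell_n$. Since $h$ is constant and $B_p$ consists of four cylinders with $R_x=r+L$, we have $\mu_o([u])/\mu_o(B_p)=\frac14e^{-\delta\ell_n}$. If the longest common prefix of $\xi$ and $\eta$ is $u$, then $(\xi|\eta)_o\le r+L+\ell_n+d(p_n,p_{n+1})$ by Lemma~\ref{lem:gromov}; if it is empty, then $(\xi|\eta)_o=r$. Averaging first over $\eta$ and then over $\xi\in B_p$,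
\[
\mathbb E_p\,e^{t_1(\xi|\eta)_o}\le e^{t_1r}+\frac14e^{t_1(r+L)}\sum_{n\ge1}\mathbb E_\xi\bigl[e^{-(\delta-t_1)\ell_n}\,e^{t_1d(p_n,p_{n+1})}\bigr].
\]
The crude bound $d(p_n,p_{n+1})\le2r$ can be improved to $c$ on average, because long steps are rare. Given the first $n$ letters, $d(p_n,p_{n+1})$ takes the values $0$, $c$, $2r$. By \eqref{eq:step} and \eqref{eq:deltabounds} the value $2r$ has probability $4(m-1)e^{-\delta(L+2r)}\le e^{-\delta(2r-c)}\le e^{-t_1(2r-c)}$. So the conditional expectation of $e^{t_1d(p_n,p_{n+1})}$ is at most $1+e^{t_1c}+e^{t_1c}\le3e^{t_1c}$. As $\ell_n\ge(n-1)L$,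
\[
\mathbb E_p\,e^{t_1(\xi|\eta)_o}\le e^{t_1r}\Bigl[1+\frac{3\,e^{t_1(L+c)}}{4\,(1-e^{-(1-\theta_1)\delta L})}\Bigr]\le2e^{\theta_1\delta(L+c+r)}=2\bigl(e^{\delta(L+c)}\bigr)^\beta ,
\]
and \eqref{eq:diag} follows from \eqref{eq:deltabounds}.

\emph{Conclusion.} Let $\alpha=\pm1$ be the sign vector, $s\in[\sigma,1)$ and $t=2\delta(1-s)\in(0,\theta_0\delta]$. By \eqref{eq:blocks} and Lemma~\ref{lem:cone}, formula \eqref{eq:model2} becomes
\[
Q_t(f_\alpha)=\sum_p\mathbb E_p\,e^{t(\xi|\eta)_o}+2m(m-1)-2m^2e^{t\gamma}=\sum_p\mathbb E_p\bigl[e^{t(\xi|\eta)_o}-1\bigr]-2m^2\bigl(e^{t\gamma}-1\bigr).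
\]
Both terms vanish at $t=0$, so a bound uniform in $t$ must extract a factor $t$ from each. This is why we left room between $\theta_0$ and $\theta_1$: for $x\ge0$,
\[
e^{tx}-1\le txe^{\theta_0\delta x}\le\frac t{(\theta_1-\theta_0)\delta}\,e^{\theta_1\delta x}.
\]
Together with \eqref{eq:diag} and $e^{t\gamma}-1\ge t\gamma$, this gives
\[
Q_t(f_\alpha)\le2m^2t\Bigl[\frac{2(16m)^\beta}{(\theta_1-\theta_0)\,\delta\,m}-\gamma\Bigr].
\]
The bracket does not depend on $s$. It is negative for $m$ large, because $\beta<1$, $\delta\to\infty$ and $\gamma>0$ is fixed. For such $m$, $\mathcal I_s$ is not positive for any $s\in[\sigma,1)$.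
\end{proof}

\section{Positivity near $s=\frac12$}\label{sec:half}

Fix a datum and $o\in Y$, and put $\varepsilon=\delta-t=\delta(2s-1)\in(0,\delta]$. For real $f\in L^2(\mu_o)$ and a reduced word $u$ let
\[
\nu_u=\int_{[u]}f\,d\mu_o,\qquad\Phi_u=\iint_{[u]^2}e^{t(\xi|\eta)_o}f(\xi)f(\eta)\,d\mu_o\,d\mu_o ,
\]
so that $\Phi_\emptyset=Q_t(f)$. Splitting $[u]^2$ according to the next letters $x,y$ and using \eqref{eq:gromov}, we get
\begin{equation}\label{eq:recursion}
\Phi_u=e^{tR_u}\sum_{x\ne y}e^{t(\bar x|\bar y)_{p_u}}\nu_{ux}\nu_{uy}+\sum_x\Phi_{ux}.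
\end{equation}
The first sum has bounded coefficients but no sign, and such a sum occurs at every node $u$. It must be paid for by the terms $\Phi_{ux}$, with constants that do not deteriorate with the depth. We therefore look for a lower bound $\Phi_u\ge Te^{tR_u}\nu_u^2/\varphi(p_u)$, with $T$ large, that reproduces itself under \eqref{eq:recursion}. If it holds for the words $ux$, then by the Cauchy--Schwarz inequality and \eqref{eq:transfer}, $\sum_x\Phi_{ux}\ge Te^{tR_u}\nu_u^2/(W_t\varphi)(p_u)$. So $\varphi$ should be the positive eigenvector of $W_t$, and the bound is reproduced up to the factor $\rho(W_t)^{-1}=1-O(\varepsilon)$. The loss, of order $T\varepsilon$, must be recovered from the first sum, which is positive in the direction where Cauchy--Schwarz is sharp. We need $T$ large and $T\varepsilon$ small, and we take $T=\varepsilon^{-1/2}$.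

Let $\lambda=\rho(W_t)$ and let $\varphi>0$ satisfy $W_t\varphi=\lambda\varphi$ and $\max\varphi=1$. The entries of $W_t$ lie between $(2k-1)e^{-\delta(L+D)}$ and $2k$. Comparing $(W_t\varphi)(p)$ with $(W_t\varphi)(q)$ for a point $q$ with $\varphi(q)=1$ gives
\begin{equation}\label{eq:phi}
c_1\le\varphi\le1,\qquad c_1:=\tfrac12e^{-\delta(L+D)} .
\end{equation}
Entrywise $W_t\le e^{\varepsilon(L+D)}W_\delta$, so $W_th\le e^{\varepsilon(L+D)}h$ and $\lambda\le e^{\varepsilon(L+D)}$. Hence
\begin{equation}\label{eq:lambda}
1-\lambda^{-1}\le\varepsilon(L+D).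
\end{equation}
Put $\chi=\min h/\max h$ and $C=2kNe^{\delta D}$, and let $\varepsilon_0\in(0,\delta]$ be such that every $\varepsilon\in(0,\varepsilon_0]$ satisfies
\begin{equation}\label{eq:eps}
\varepsilon^{1/2}\le\frac{c_1\chi^3}{2(L+D)},\qquad\varepsilon^{1/2}\le\frac{c_1}{3(L+D)},\qquad\varepsilon^{-1/2}\ge C+3C^2 .
\end{equation}
The number $\varepsilon_0$ depends only on the datum.

\begin{lemma}\label{lem:claim}
Let $0<\varepsilon\le\varepsilon_0$, let $n\ge1$, and let $f$ be a real function that is constant on cylinders of length $n$. Then $\Phi_u\ge\varepsilon^{-1/2}e^{tR_u}\nu_u^2/\varphi(p_u)$ for $1\le|u|\le n$.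
\end{lemma}

\begin{proof}
We use downward induction on $|u|$.

\emph{The case $|u|=n$.} Here $f$ is constant on $[u]$, so $\Phi_u=e^{tR_u}U\nu_u^2$, where $U$ is the average of $e^{t((\xi|\eta)_o-R_u)}$ over $[u]^2$. Partition $[u]^2$, up to the null diagonal, according to the longest common prefix $uw$, where $w$ may be empty. By Corollary~\ref{cor:measure}(i) the corresponding set has mass at least $\frac12\mu_o([uw])^2$, and on it $(\xi|\eta)_o\ge R_{uw}$. Moreover $\mu_o([uw])/\mu_o([u])\ge\chi e^{-\delta(R_{uw}-R_u)}$. Since $2\delta-t=\delta+\varepsilon$, applying \eqref{eq:transfer} $j$ times to the words $w$ of length $j$ gives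
\[
U\ge\frac{\chi^2}2\sum_we^{-(\delta+\varepsilon)(R_{uw}-R_u)}=\frac{\chi^2}2\sum_{j\ge0}\bigl(W_{\delta+\varepsilon}^j1\bigr)(p_u).
\]
Now $W_{\delta+\varepsilon}\ge e^{-\varepsilon(L+D)}W_\delta$ entrywise, and $W_\delta^j1\ge W_\delta^jh/\max h\ge\chi$. Therefore
\[
U\ge\frac{\chi^3}2\sum_{j\ge0}e^{-j\varepsilon(L+D)}\ge\frac{\chi^3}{2\varepsilon(L+D)}\ge\frac{\varepsilon^{-1/2}}{c_1}\ge\frac{\varepsilon^{-1/2}}{\varphi(p_u)},
\]
by the first condition in \eqref{eq:eps} and \eqref{eq:phi}. (At $\varepsilon=0$ the series diverges: this is the non-integrability of the kernel at $s=\frac12$.)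

\emph{The induction step.} Let $1\le|u|<n$ and $p=p_u$; let $x,y$ range over the letters allowed after $u$. Write $\nu=(\nu_{ux})_x$, $S=\sum_x\nu_{ux}=\nu_u$, and
\[
\omega_x=\frac{e^{-t(L+d(p,\bar x))}\varphi(\bar x)}{\lambda\varphi(p)},\qquad B(a,b)=\sum_{x\ne y}e^{t(\bar x|\bar y)_p}a_xb_y .
\]
By \eqref{eq:transfer}, $\omega$ is a probability vector. By \eqref{eq:R} the induction hypothesis reads $\Phi_{ux}\ge\varepsilon^{-1/2}e^{tR_u}\nu_{ux}^2/(\lambda\varphi(p)\omega_x)$. In view of \eqref{eq:recursion} it suffices to show that
\[
\Sigma:=B(\nu,\nu)+\frac{\varepsilon^{-1/2}}{\varphi(p)}\Bigl(\frac1\lambda\sum_x\frac{\nu_{ux}^2}{\omega_x}-S^2\Bigr)\ge0 .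
\]
Write $\nu=S\omega+z$, so that $\sum_xz_x=0$ and $\sum_x\nu_{ux}^2/\omega_x=S^2+\sum_xz_x^2/\omega_x$. Since $1/(\lambda\varphi(p)\omega_x)=e^{t(L+d(p,\bar x))}/\varphi(\bar x)\ge1$, we obtain from \eqref{eq:phi}, \eqref{eq:lambda} and the second condition in \eqref{eq:eps} that the second term of $\Sigma$ is at least
\[
-\frac{(L+D)\,\varepsilon^{1/2}}{c_1}S^2+\varepsilon^{-1/2}|z|^2\ge-\tfrac13S^2+\varepsilon^{-1/2}|z|^2 ,
\]
where $|\cdot|$ is the Euclidean norm. The coefficients of $B$ lie in $[1,e^{\delta D}]$ and there are at most $2kN$ letters, so $|B(a,b)|\le C|a||b|$. The weight $\omega_x$ depends only on the type of $x$, and at least $2k-1\ge3$ letters of each type are allowed, so $\omega_x\le\frac13$. Hence $B(\omega,\omega)\ge\sum_{x\ne y}\omega_x\omega_y=1-\sum_x\omega_x^2\ge\frac23$, and $|\omega|\le1$. It follows that $B(\nu,\nu)\ge\frac23S^2-2C|S||z|-C|z|^2$. By the third condition in \eqref{eq:eps},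
\[
\Sigma\ge\tfrac13S^2-2C|S||z|+3C^2|z|^2=\tfrac13\bigl(|S|-3C|z|\bigr)^2\ge0 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:half}]
Let $s_0=\frac12+\varepsilon_0/(2\delta)$ and $s\in(\frac12,s_0]$, so that $0<\varepsilon\le\varepsilon_0$. Functions that are constant on the cylinders of some length $n$ are uniformly dense in the continuous functions on $\partial X$, hence dense in $L^2(\mu_o)$, and $\mathcal I_s$ is bounded. It is therefore enough to treat such a real $f$; here it matters that $\varepsilon_0$ does not depend on $n$. Apply \eqref{eq:recursion} with $u=\emptyset$ and let $\nu=(\nu_x)_x$, with $x$ ranging over the $2kN$ letters. The first sum has coefficients at most $e^{\delta D}$, so it is at least $-C|\nu|^2$. Lemma~\ref{lem:claim}, with $\varphi\le1$ and $e^{tR_x}\ge1$, gives $\Phi_x\ge\varepsilon^{-1/2}\nu_x^2$. Hence $Q_t(f)\ge(\varepsilon^{-1/2}-C)|\nu|^2\ge0$.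
\end{proof}

\begin{thebibliography}{9}

\bibitem{Boucher}
Kevin Boucher, \emph{Analogs of complementary series for CAT(-1) groups}, arXiv:2007.15369 (2020).

\bibitem{BH}
Bridson and Haefliger, II.3.14 (Berestovskii's theorem) and II.11.1 (basic gluing theorem).

\end{thebibliography}
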